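\title{Normal subgroups and the equality of the Markov and Zariski topologies}

\begin{abstract}
The Zariski topology of a group is generated by the solution sets of equations in one unknown, taken as closed sets. The closed sets of the Markov topology are the subsets that are closed in every Hausdorff group topology. Let $\mathcal{MZ}$ be the class of groups on which the two topologies coincide. We prove in ZFC that not every group is a normal subgroup of a group in $\mathcal{MZ}$, and that a normal subgroup of a group in $\mathcal{MZ}$ need not belong to $\mathcal{MZ}$. Both examples come from groups defined by alternating bilinear forms over $\mathbb{F}_p$. In these groups the Zariski closure depends only on finitely many linear conditions at a time, while a limit point in a Hausdorff group topology requires an infinite commuting family.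
\end{abstract}

\section{Two topologies and two questions}

A group may carry many Hausdorff group topologies, and some of its subsets are closed in all of them for an algebraic reason: they are solution sets of equations. The centralizer of an element $g$, for instance, is the solution set of $xgx^{-1}g^{-1}=1$. It is natural to ask whether equations are the only such reason. The question is made precise by comparing two topologies.

Let $G$ be a group with identity $1$, let $x\notin G$, and let $G*\langle x\rangle$ be the free product of $G$ with the infinite cyclic group $\langle x\rangle$. Its elements are the words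
\begin{equation}\label{eq:word}
w=g_0x^{\varepsilon_1}g_1\cdots x^{\varepsilon_m}g_m\qquad(m\ge0,\ g_i\in G,\ \varepsilon_i=\pm1).
\end{equation}
For $g\in G$ let $\mathrm{ev}_g\colon G*\langle x\rangle\to G$ be the homomorphism that sends $x$ to $g$ and is the identity on $G$, and put $E_w=\{g\in G:\mathrm{ev}_g(w)=1\}$. The \emph{Zariski} (or \emph{verbal}) \emph{topology} $\mathfrak{Z}_G$ is the coarsest topology on $G$ in which all sets $E_w$ are closed; its closed sets are the intersections of finite unions of sets $E_w$. A subset of $G$ is \emph{unconditionally closed} if it is closed in every Hausdorff group topology on $G$. Such sets are stable under finite unions and arbitrary intersections, so they are the closed sets of a topology $\mathfrak{M}_G$, the \emph{Markov topology}. In a Hausdorff group topology the map $g\mapsto\mathrm{ev}_g(w)$ is continuous and $\{1\}$ is closed, so every $E_w$ is unconditionally closed and $\mathfrak{Z}_G\subseteq\mathfrak{M}_G$. Let $\mathcal{MZ}$ be the class of all groups $G$ with $\mathfrak{Z}_G=\mathfrak{M}_G$.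

Points are Zariski closed, since $\{g\}=E_{g^{-1}x}$, so on a finite group both topologies are discrete. If $G$ is abelian and written additively, then $\mathrm{ev}_g(w)=ng+a$ for some $n\in\mathbb{Z}$ and $a\in G$, so $E_w$ is empty or a coset of $\{g:ng=0\}$; for $G=\mathbb{Z}$ the proper Zariski closed sets are the finite sets. By Markov's theorem (1946), every countable group belongs to $\mathcal{MZ}$; thus, for example, no infinite proper subset of $\mathbb{Z}$ is unconditionally closed.

It is known that there are groups outside $\mathcal{MZ}$, that every group is a quotient of a group in $\mathcal{MZ}$, and that every group is isomorphic to a subgroup of a group in $\mathcal{MZ}$. Hence $\mathcal{MZ}$ is closed neither under quotients nor under subgroups. The following questions from \cite{SY} ask what happens for normal subgroups.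
\begin{itemize}
\item[(i)] Is every group isomorphic to a normal subgroup of a group in $\mathcal{MZ}$?
\item[(ii)] Does every normal subgroup of a group in $\mathcal{MZ}$ belong to $\mathcal{MZ}$?
\end{itemize}
Since some group lies outside $\mathcal{MZ}$, the two answers cannot both be yes. One might guess that exactly one of them is: (i) by analogy with subgroups and quotients, or else (ii) because an equation over the large group restricts to a relation inside a normal subgroup. In fact both answers are no, and both proofs are in ZFC. A group $N$ is \emph{complete} if its center $Z(N)$ is trivial and every automorphism of $N$ is inner.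

\begin{theorem}\label{thm:A}
Let $\kappa$ be a cardinal of uncountable cofinality, for example $\kappa=\aleph_1$. There is a complete, solvable group $N$ of bounded exponent with $|N|=\kappa$ and $N\notin\mathcal{MZ}$. No group $K$ having a normal subgroup isomorphic to $N$ belongs to $\mathcal{MZ}$. So the answer to \textup{(i)} is no.
\end{theorem}

\begin{theorem}\label{thm:B}
For every odd prime $p$ there are a group $K\in\mathcal{MZ}$, nilpotent of class $2$ and of exponent $p$, and a subgroup $N$ with $[K,K]\subseteq N\subseteq K$ \textup{(}hence normal\textup{)} such that $N\notin\mathcal{MZ}$. So the answer to \textup{(ii)} is no.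
\end{theorem}

The cardinality $\aleph_1$ in Theorem~\ref{thm:A} is the least possible: a countable group belongs to $\mathcal{MZ}$ by Markov's theorem, and so it is a normal subgroup of a member of $\mathcal{MZ}$, namely of itself.

Section~\ref{sec:normal} examines how the two topologies pass to a normal subgroup and reduces (i) to finding a complete group outside $\mathcal{MZ}$. Section~\ref{sec:forms} describes both closures in groups built from alternating forms, and Section~\ref{sec:basic} gives the basic group in which they differ. That group is enlarged to a complete one in Section~\ref{sec:A}. Section~\ref{sec:B} realizes the same gap inside a group from $\mathcal{MZ}$.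

\section{Conventions and standard facts}\label{sec:conv}

We write $[a,b]=aba^{-1}b^{-1}$ and $C_G(A)$ for the centralizer of $A$ in $G$. Centralizers are $\mathfrak{Z}_G$-closed, because $C_G(A)=\bigcap_{a\in A}E_{[x,a]}$. Left translations are homeomorphisms for $\mathfrak{Z}_G$, because $gE_w=E_{w'}$ where $w'$ arises from $w$ by substituting $g^{-1}x$ for $x$. They are homeomorphisms for $\mathfrak{M}_G$, because they are homeomorphisms for every group topology.

We use three facts about group topologies.
\begin{itemize}
\item[(T1)] A subgroup that contains a neighborhood of $1$ is open.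
\item[(T2)] A Hausdorff group topology on $G$ induces a Hausdorff group topology on every subgroup, and on the quotient $G/C$ by every closed normal subgroup $C$; the map $G\to G/C$ is continuous.
\item[(T3)] Let $A_0\supseteq A_1\supseteq\cdots$ be subgroups of $G$ such that for all $h\in G$ and $m$ there is $m'$ with $hA_{m'}h^{-1}\subseteq A_m$. Then the $A_m$ form a base at $1$ of a group topology on $G$, which is Hausdorff if $\bigcap_mA_m=1$.
\end{itemize}
For (T3), call $O$ open if each $g\in O$ has $gA_m\subseteq O$ for some $m$. The cosets $gA_m$ are open. Multiplication is continuous at $(g,h)$ because $gA_{m'}\,hA_m=gh\,(h^{-1}A_{m'}h)A_m\subseteq ghA_m$ for suitable $m'$, and inversion is continuous at $g$ because $(gA_{m'})^{-1}=g^{-1}(gA_{m'}g^{-1})\subseteq g^{-1}A_m$ for suitable $m'$.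

Cardinals are initial ordinals, and an ordinal $\delta$ is the set of smaller ordinals. A subset of size $\kappa$ of an infinite cardinal $\kappa$ is unbounded in $\kappa$. A cardinal $\kappa$ has \emph{uncountable cofinality}, written $\mathrm{cf}(\kappa)>\omega$, if it is infinite and every countable subset of $\kappa$ is bounded in $\kappa$.

Throughout, $p$ is an odd prime and $k=\mathbb{F}_p$. An additive map between $k$-vector spaces is $k$-linear. A bilinear map $\omega$ is \emph{alternating} if $\omega(x,x)=0$ for all $x$; then $\omega(x',x)=-\omega(x,x')$. An alternating form prescribed on one ordering of each pair of distinct basis vectors is extended by these rules and bilinearity. We call $x,x'$ \emph{orthogonal} if $\omega(x,x')=0$. For a statement $P$, the symbol $\mathbf{1}[P]\in k$ is $1$ if $P$ holds and $0$ otherwise.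

\section{Passing to a normal subgroup}\label{sec:normal}

Let $N\trianglelefteq K$ with $K\in\mathcal{MZ}$, and suppose we try to prove $N\in\mathcal{MZ}$. Given an $\mathfrak{M}_N$-closed set $S$, we would go \emph{up}, finding an $\mathfrak{M}_K$-closed set $S'$ with $S'\cap N=S$; then $S'$ is $\mathfrak{Z}_K$-closed; and we would go \emph{down}, showing that the trace on $N$ of a $\mathfrak{Z}_K$-closed set is $\mathfrak{Z}_N$-closed. To see what the second step involves, take a word \eqref{eq:word} over $K$ and put $h_i=g_0\cdots g_{i-1}$ for $1\le i\le m$ and $h=g_0\cdots g_m$. Since $h_i^{-1}h_{i+1}=g_i$ and $h_m^{-1}h=g_m$, we have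
\begin{equation}\label{eq:conj}
\mathrm{ev}_g(w)=\Big(\prod_{i=1}^m h_ig^{\varepsilon_i}h_i^{-1}\Big)h .
\end{equation}
For $g\in N$ the product lies in $N$. So $E_w\cap N$ is empty if $h\notin N$, and otherwise it is the solution set of an equation in $N$ in which the unknown is twisted by automorphisms of $N$ induced from $K$. Outer automorphisms may produce closed sets that $\mathfrak{Z}_N$ does not have; this happens in Theorem~\ref{thm:B}. If $N$ is complete, there is nothing to twist by, and both steps can be carried out. The reason is that $N$ is then a direct factor.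

\begin{proposition}\label{prop:factor}
Let $K=N\times C\in\mathcal{MZ}$, and suppose that $Z(N)=1$ or $Z(C)=1$. Then $N\in\mathcal{MZ}$.
\end{proposition}

\begin{proof}
\emph{Down.} Let $w$ be a word \eqref{eq:word} over $K$, write $g_i=n_ic_i$ with $n_i\in N$, $c_i\in C$, and put $w'=n_0x^{\varepsilon_1}n_1\cdots x^{\varepsilon_m}n_m\in N*\langle x\rangle$. As $C$ commutes with $N$, every $g\in N$ satisfies $\mathrm{ev}_g(w)=\mathrm{ev}_g(w')\cdot c_0\cdots c_m$, with the first factor in $N$ and the second in $C$. Hence $E_w\cap N$ equals $E_{w'}$ if $c_0\cdots c_m=1$ and is empty otherwise. Taking finite unions and intersections, we see that the trace on $N$ of a $\mathfrak{Z}_K$-closed set is $\mathfrak{Z}_N$-closed.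

\emph{Up.} Let $S\subseteq N$ be $\mathfrak{M}_N$-closed and let $\tau$ be a Hausdorff group topology on $K$. If $Z(N)=1$, then $C=C_K(N)$ is $\tau$-closed. By (T2), $K/C\cong N$ carries a Hausdorff group topology, $S$ is closed in it, and so the preimage $SC$ of $S$ in $K$ is $\tau$-closed. If $Z(C)=1$, then $N=C_K(C)$ is $\tau$-closed, and $S$ is closed in the topology induced on $N$, so $S$ is $\tau$-closed. Thus $S'=SC$ in the first case and $S'=S$ in the second case is $\mathfrak{M}_K$-closed, and $S'\cap N=S$.

Since $K\in\mathcal{MZ}$, the set $S'$ is $\mathfrak{Z}_K$-closed, so $S$ is $\mathfrak{Z}_N$-closed.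
\end{proof}

\begin{proposition}\label{prop:complete}
Let $N$ be complete, $N\trianglelefteq K$ and $K\in\mathcal{MZ}$. Then $N\in\mathcal{MZ}$. Consequently, a complete group is isomorphic to a normal subgroup of some group in $\mathcal{MZ}$ if and only if it is itself in $\mathcal{MZ}$.
\end{proposition}

\begin{proof}
Let $C=C_K(N)$. For $\ell\in K$, conjugation by $\ell$ restricts to an automorphism of $N$, so it agrees on $N$ with conjugation by some $n\in N$, and $n^{-1}\ell\in C$. Thus $K=NC$. The two subgroups commute and $N\cap C=Z(N)=1$, so $K=N\times C$, and Proposition~\ref{prop:factor} applies. The last sentence follows because every group is normal in itself.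
\end{proof}

To answer (i) it therefore suffices to find a complete group outside $\mathcal{MZ}$.

\section{Groups defined by alternating forms}\label{sec:forms}

We need groups in which all sets $E_w$ can be computed. Let $X,Y$ be $k$-vector spaces and $\omega\colon X\times X\to Y$ an alternating bilinear map. Let $H(X,Y,\omega)$ be the set $X\times Y$ with the product
\[
(x,y)(x',y')=\big(x+x',\ y+y'+\tfrac12\omega(x,x')\big);
\]
the factor $\tfrac12$ exists because $p$ is odd. Both bracketings of a triple product have second coordinate $y+y'+y''+\tfrac12\big(\omega(x,x')+\omega(x,x'')+\omega(x',x'')\big)$, so the product is associative; the identity is $(0,0)$ and $(x,y)^{-1}=(-x,-y)$. For $a=(x,y)$ and $b=(x',y')$ the products $ab$ and $ba$ differ by the central element $(0,\omega(x,x'))$. Together with $\omega(x,x)=0$ this gives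
\begin{equation}\label{eq:rules}
(x,y)^n=(nx,ny),\qquad [a,b]=(0,\omega(x,x')),\qquad aba^{-1}=(x',\,y'+\omega(x,x')).
\end{equation}
So the group has exponent dividing $p$, the power $a^n$ makes sense for $n\in k$, and two elements commute exactly when their first coordinates are orthogonal.

\subsection*{The Zariski closure}
By \eqref{eq:rules}, the word $[(c,0),x]\,(0,-y)$ defines the set $\{(x',y'):\omega(c,x')=y\}$. The next lemma rests on the fact that, on elements $(d,0)$, every equation amounts to one condition of this kind together with a condition $nd=a$. For Theorem~\ref{thm:A} we need this in the presence of a group $Q$ of operators; at first reading one may take $Q=1$ and $X_0=X$.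

\begin{lemma}\label{lem:Z}
Let $L=H(X,Y,\omega)$. Let a group $Q$ act linearly on $X$ and $Y$ with $\omega(qx,qx')=q\,\omega(x,x')$, and let $\Gamma=L\rtimes Q$ with $q(x,y)q^{-1}=(qx,qy)$. Let $X_0\subseteq X$ be a subspace on which each $q\in Q$ acts as a scalar $\chi(q)\in k^\times$. Let $D\subseteq X_0$ satisfy
\begin{equation}\label{eq:Zcond}
\text{for every finite $F\subseteq X$, infinitely many $d\in D$ are orthogonal to all of $F$.}
\end{equation}
Then $1$ lies in the $\mathfrak{Z}_\Gamma$-closure of $D\times\{0\}$.
\end{lemma}

\begin{proof}
Let $w$ be a word \eqref{eq:word} over $\Gamma$, with $h_i$ and $h$ as in \eqref{eq:conj}. If $h\notin L$, then $E_w\cap L=\emptyset$, because $L$ is normal. Let $h\in L$, and write $h^{-1}=(a,y)$ and $h_i=(x_i,y_i)q_i$ with $q_i\in Q$. For $d\in X_0$, conjugation by $q_i$ sends $(d,0)^{\varepsilon_i}=(\varepsilon_id,0)$ to $(\lambda_id,0)$ with $\lambda_i=\varepsilon_i\chi(q_i)$, and conjugation by $(x_i,y_i)$ then gives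
\[
h_i(d,0)^{\varepsilon_i}h_i^{-1}=\big(\lambda_id,\ \lambda_i\,\omega(x_i,d)\big).
\]
All first coordinates are multiples of $d$; this is where the scalar action on $X_0$ is used. Since $\omega(d,d)=0$, no correction terms appear in the product over $i$, which equals $(nd,\omega(c,d))$ with $n=\sum_i\lambda_i\in k$ and $c=\sum_i\lambda_ix_i\in X$. By \eqref{eq:conj}, for $d\in X_0$,
\begin{equation}\label{eq:Ew}
(d,0)\in E_w\iff nd=a\ \text{ and }\ \omega(c,d)=y .
\end{equation}

Suppose $D\times\{0\}\subseteq E_{w_1}\cup\dots\cup E_{w_r}$. Discard the $w_j$ with $E_{w_j}\cap L=\emptyset$, and let $n_j,a_j,c_j,y_j$ be the data of the remaining words. By \eqref{eq:Zcond}, infinitely many $d\in D$ are orthogonal to all $c_j$, so some $E_{w_j}$ contains $(d,0)$ and $(d',0)$ for two distinct such vectors $d,d'$. By \eqref{eq:Ew}, $n_jd=a_j=n_jd'$, so $n_j=0$ and $a_j=0$, and $y_j=\omega(c_j,d)=0$. Now \eqref{eq:Ew} with $0$ in place of $d$ gives $1\in E_{w_j}$. Hence every finite union of sets $E_w$ that contains $D\times\{0\}$ contains $1$, and so does every $\mathfrak{Z}_\Gamma$-closed set that contains $D\times\{0\}$.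
\end{proof}

\subsection*{Closures in Hausdorff group topologies}
When $Y=k$, all commutators lie in the finite group $0\times k$, which is discrete in every Hausdorff topology. This forces an open abelian subgroup, and hence a condition on limit points that has no counterpart in \eqref{eq:Zcond}: the approximating vectors can be taken pairwise orthogonal.

\begin{lemma}\label{lem:M}
Let $G=H(X,k,\beta)$, $D\subseteq X$ and $S=D\times k$. Let $\tau$ be a Hausdorff group topology on $G$ and $g=(v,t)\in\mathrm{cl}_\tau(S)\setminus S$. Then there is an infinite set $J\subseteq D$ such that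
\begin{itemize}
\item[\textup{(1)}] $\beta(d,d')=0$ for all $d,d'\in J$;
\item[\textup{(2)}] for every $b\in X$ there are infinitely many $d\in J$ with $\beta(d,b)=\beta(v,b)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $W=0\times k$. It is finite, so there is an open set $O\ni1$ with $O\cap W=\{1\}$. As all commutators lie in $W$, two elements commute if and only if their commutator lies in $O$. By continuity of the commutator at $(1,1)$ there is a neighborhood $O'$ of $1$ with $[u,u']\in O$ for all $u,u'\in O'$. The elements of $O'$ commute, so $\langle O'\rangle$ is an abelian subgroup, and it is open by (T1). For $h\in G$ the centralizer $C_G(h)$ is the preimage of $O$ under the continuous map $a\mapsto[a,h]$, so it is open as well.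

Put $B=\langle O'\rangle\cap C_G(g)$, an open abelian subgroup that centralizes $g$, and
\[
J=\{d\in D:(d,t')\in gB\text{ for some }t'\in k\}.
\]
Two elements of $J$ have the form $d=v+u$ and $d'=v+u'$, where $u,u'$ are first coordinates of elements of $B$. Then $\beta(u,v)=\beta(v,u')=\beta(u,u')=0$, and also $\beta(v,v)=0$, so $\beta(d,d')=0$. This is (1).

For $b\in X$ let $B_b=B\cap C_G((b,0))$, again an open subgroup. The set $S\cap gB_b$ is infinite: otherwise it is closed, it misses $g$, and removing it from $gB_b$ leaves a neighborhood of $g$ disjoint from $S$. It is contained in $J\times k$ and $k$ is finite, so infinitely many $d\in J$ have the form $d=v+u$ with $\beta(u,b)=0$, that is, $\beta(d,b)=\beta(v,b)$. This is (2), and it shows that $J$ is infinite.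
\end{proof}

In the other direction, a suitable sequence of orthogonal vectors does produce a limit point.

\begin{lemma}\label{lem:null}
Let $G=H(X,k,\beta)$ and let $g_n=(x_n,t_n)\in G$ for $n<\omega$. Suppose that the $x_n$ are linearly independent and pairwise orthogonal, and that every $y\in X$ is orthogonal to $x_n$ for all but finitely many $n$. Then $g_n\to1$ in some Hausdorff group topology on $G$.
\end{lemma}

\begin{proof}
Put $A_m=\langle g_n:n\ge m\rangle$. The $g_n$ commute and $g_n^p=1$, so the elements of $A_m$ are the finite products $\prod_{n\ge m}g_n^{a_n}$ with $a_n\in k$, and such a product has first coordinate $\sum a_nx_n$. If $g=\prod_{n\ge0}g_n^{a_n}$ lies in every $A_m$, then $\sum a_nx_n$ lies in the span of $\{x_n:n\ge m\}$ for every $m$; by independence all $a_n$ vanish and $g=1$. Each $h=(y,s)\in G$ centralizes $A_{m'}$ for all large $m'$, so $hA_{m'}h^{-1}=A_{m'}\subseteq A_m$ for large $m'\ge m$. By (T3) the $A_m$ define a Hausdorff group topology, and $g_n\in A_m$ for $n\ge m$.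
\end{proof}

Lemmas~\ref{lem:Z} and~\ref{lem:M} give a recipe for a group $H(X,k,\beta)$ outside $\mathcal{MZ}$: find $D\subseteq X\setminus\{0\}$ that satisfies \eqref{eq:Zcond} but has no infinite subset $J$ with (1) and (2), for any $v\in X$. Then $S=D\times k$ is unconditionally closed, while its Zariski closure contains $1\notin S$.

\section{The basic example}\label{sec:basic}

We take for $D$ a basis $\{s_\alpha:\alpha<\kappa\}$. Condition \eqref{eq:Zcond} asks that every finite set of basis vectors be orthogonal to many others. To leave as little orthogonality as possible, we let each $s_\delta$ be orthogonal to only finitely many earlier $s_\alpha$, and we let every finite set occur many times as this set of exceptions. The enumeration needed for this will be used again in Section~\ref{sec:B}.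

\begin{lemma}\label{lem:book}
Let $\kappa$ be an infinite cardinal and $\mathcal{P}$ a set with $|\mathcal{P}|\le\kappa$. Let $r$ assign to each $P\in\mathcal{P}$ a finite subset $r(P)$ of $\kappa$, and let $P_0\in\mathcal{P}$ have $r(P_0)=\emptyset$. Then there is a family $(P_\delta)_{\delta<\kappa}$ in $\mathcal{P}$ such that $r(P_\delta)\subseteq\delta$ for all $\delta$, and every $P\in\mathcal{P}$ equals $P_\delta$ for $\kappa$ many $\delta$.
\end{lemma}

\begin{proof}
Since $|\mathcal{P}|\cdot\kappa=\kappa$, we can partition $\kappa$ into sets $\Lambda_P$ $(P\in\mathcal{P})$ of size $\kappa$. For $\delta\in\Lambda_P$ put $P_\delta=P$ if $r(P)\subseteq\delta$, and $P_\delta=P_0$ otherwise. For fixed $P$ the inclusion $r(P)\subseteq\delta$ fails only for $\delta\le\max r(P)$, that is, for fewer than $\kappa$ many $\delta$.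
\end{proof}

Let $\kappa$ be an infinite cardinal. It has $\kappa$ finite subsets, so Lemma~\ref{lem:book} with $r$ the identity gives finite sets $F_\delta\subseteq\delta$ $(\delta<\kappa)$ such that every finite $A\subseteq\kappa$ equals $F_\delta$ for unboundedly many $\delta$. Let $V$ have basis $\{s_\alpha:\alpha<\kappa\}$, let $\beta$ be the alternating form on $V$ with
\[
\beta(s_\alpha,s_\delta)=\mathbf{1}[\alpha\notin F_\delta]\qquad(\alpha<\delta),
\]
and put $G_\kappa=H(V,k,\beta)$, $D=\{s_\alpha:\alpha<\kappa\}$, $S=D\times k$. For $v\in V$ let $\mathrm{supp}(v)$ be the finite set of indices of its nonzero coordinates. The definition gives at once: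
\begin{equation}\label{eq:orth}
\text{if $\mathrm{supp}(v)\subseteq F_\delta$, then $\beta(v,s_\delta)=0$.}
\end{equation}
Given a finite $F\subseteq V$, let $A$ be the union of the supports of its elements; the infinitely many $s_\delta$ with $F_\delta=A$ are orthogonal to $F$. So \eqref{eq:Zcond} holds and, by Lemma~\ref{lem:Z} with $Q=1$, the identity lies in the Zariski closure of $S$, although $1\notin S$. This holds for every infinite $\kappa$. Whether a Hausdorff group topology can match this depends on $\kappa$.

\begin{example}\label{ex:omega}
Let $\kappa=\omega$. Put $\delta_0=0$ and choose $\delta_n$ recursively with $F_{\delta_n}=\{0,1,\dots,\delta_{n-1}\}$. Then $\delta_0<\delta_1<\cdots$, because $F_{\delta_n}\subseteq\delta_n$. The vector $s_{\delta_n}$ is orthogonal to $s_0,\dots,s_{\delta_{n-1}}$. Hence the $s_{\delta_n}$ are pairwise orthogonal, and since $\delta_n\to\infty$, every $v\in V$ is orthogonal to all but finitely many of them. By Lemma~\ref{lem:null}, $(s_{\delta_n},0)\to1$ in a Hausdorff group topology, so $S$ is not unconditionally closed. This agrees with Markov's theorem, since $G_\omega$ is countable.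
\end{example}

The recursion in the example succeeds because $\omega$ steps suffice to pass all indices. For $\kappa=\aleph_1$ the indices $\delta_n$ stay below some $\gamma<\kappa$, and then $s_\gamma$ is orthogonal to only finitely many $s_{\delta_n}$. Lemma~\ref{lem:M} turns this failure of one construction into a proof that no topology works.

\begin{proposition}\label{prop:basic}
If $\mathrm{cf}(\kappa)>\omega$, then $S$ is closed in every Hausdorff group topology on $G_\kappa$. Hence $G_\kappa\notin\mathcal{MZ}$.
\end{proposition}

\begin{proof}
Suppose $(v,t)\in\mathrm{cl}_\tau(S)\setminus S$ for a Hausdorff group topology $\tau$. Take $J$ from Lemma~\ref{lem:M} and regard it as an infinite set of indices. If $\alpha<\gamma$ are in $J$, then $\beta(s_\alpha,s_\gamma)=0$ by (1), so $\alpha\in F_\gamma$. Thus each element of $J$ has only finitely many predecessors in $J$, and $J$ is countable. As $\mathrm{cf}(\kappa)>\omega$, the set $J$ is bounded in $\kappa$. Choose $\gamma>\sup J$ with $F_\gamma=\mathrm{supp}(v)$. Then $\beta(v,s_\gamma)=0$ by \eqref{eq:orth}. By (2) with $b=s_\gamma$, infinitely many $\alpha\in J$ satisfy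 $\beta(s_\alpha,s_\gamma)=0$. These $\alpha$ are smaller than $\gamma$, so they lie in the finite set $F_\gamma$, a contradiction.
\end{proof}

\section{A complete group outside $\mathcal{MZ}$}\label{sec:A}

\subsection*{The construction}
The group $G_\kappa$ is far from complete. Its center contains $0\times k$. Every linear functional $\lambda$ on $V$ gives an automorphism $(v,t)\mapsto(v,t+\lambda(v))$, which by \eqref{eq:rules} is inner only if $\lambda=\beta(u,\cdot)$ for some $u$. Every linear bijection $f$ of $V$ with $\beta(fv,fv')=\mu\beta(v,v')$, for instance a scalar $c$ with $\mu=c^2$, gives an automorphism $(v,t)\mapsto(fv,\mu t)$, which is not inner unless $f=\mathrm{id}$. We enlarge $G_\kappa$ in three ways.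
\begin{itemize}
\item A finite group $Q$ of scalars is adjoined. It removes the center, makes the scalar automorphisms inner, and splits the group into pieces that automorphisms must permute.
\item A second space $E$ with basis $\{e_\alpha\}$ is adjoined, where the commutator of $e_i$ and $s_j$ is a new independent vector $z_i$ if $i=j$ and trivial otherwise. Commutators then detect the size of supports, so automorphisms permute the basis lines.
\item The space $E$ receives a form that records the well-order of $\kappa$. A well-order has no nontrivial automorphism, so the permutation is trivial.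
\end{itemize}
Two things must survive: $G_\kappa$ has to be closed in the large group, since Lemma~\ref{lem:M} needs a finite commutator subgroup, and $Q$ has to act on $V$ by scalars, for Lemma~\ref{lem:Z}.

Let $p\ge5$ and $\mathrm{cf}(\kappa)>\omega$, and let $F_\delta$, $V$, $\beta$ be as in Section~\ref{sec:basic}. Let $E$ and $Z$ have bases $\{e_\alpha\}$ and $\{z_\alpha\}$ $(\alpha<\kappa)$, and put $X=V\oplus E$ and $Y=kw\oplus kw_E\oplus Z$. Let $\beta_E$ be the alternating form on $E$ with $\beta_E(e_\alpha,e_\delta)=1$ for $\alpha<\delta$, let $b\colon E\times V\to Z$ be bilinear with $b(e_i,s_j)=\mathbf{1}[i=j]\,z_i$, and for $v,v'\in V$, $e,e'\in E$ put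
\[
\omega(v+e,v'+e')=\beta(v,v')w+\beta_E(e,e')w_E+b(e,v')-b(e',v).
\]
For $v'=v$, $e'=e$ the first two terms vanish and the last two cancel, so $\omega$ is alternating. Let $L=H(X,Y,\omega)$ and $Q=k^\times\times k^\times$, with coordinate projections $\chi_1,\chi_2\colon Q\to k^\times$. Let $Q$ act on the five summands by the following scalars.
\[
\begin{array}{c|ccccc}
\text{summand}&V&E&kw&kw_E&Z\\\hline
\text{character}&\chi_1&\chi_2&\chi_1^2&\chi_2^2&\chi_1\chi_2
\end{array}
\]
The last three characters are forced by $\omega(qx,qx')=q\,\omega(x,x')$, which holds term by term. Put $N=L\rtimes Q$. Then $|N|=\kappa$. The group $N$ is solvable, since $0\times Y$, $L/(0\times Y)\cong X$ and $N/L\cong Q$ are abelian. Its exponent divides $p(p-1)$, since $g^{p-1}\in L$ for all $g\in N$. If $g^p=1$, then the image $q$ of $g$ in $Q$ satisfies $q=q^p=1$; together with \eqref{eq:rules} this gives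
\begin{equation}\label{eq:L}
L=\{g\in N:g^p=1\}.
\end{equation}
As $k^\times$ is cyclic of order $p-1$, the characters $\chi_1^i\chi_2^j$ with $0\le i,j<p-1$ are pairwise distinct. Since $2<p-1$, the five characters in the table are pairwise distinct and nontrivial. This is where $p\ge5$ is needed: for $p=3$ the character $\chi_1^2$ is trivial and $(0,w)$ is central in $N$.

\subsection*{The group $N$ is not in $\mathcal{MZ}$}
The subgroup $G=\{(v,tw):v\in V,\ t\in k\}$ of $L$ is a copy of $G_\kappa$, because $\omega(v,v')=\beta(v,v')w$ on $V$. Let $D=\{s_\alpha:\alpha<\kappa\}$ and $S=\{(s_\alpha,tw):\alpha<\kappa,\ t\in k\}\subseteq G$.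

\begin{proposition}\label{prop:NnotMZ}
The set $S$ is $\mathfrak{M}_N$-closed but not $\mathfrak{Z}_N$-closed.
\end{proposition}

\begin{proof}
First we show that $G$ is $\mathfrak{Z}_N$-closed. Let $\zeta$ generate $k^\times$ and let $q_1=(1,\zeta)\in Q$. It acts on $V,E,kw,kw_E,Z$ by $1,\zeta,1,\zeta^2,\zeta$, and $\zeta\ne1\ne\zeta^2$, so its set of fixed points in $L$ is $G$. As $Q$ is abelian, $lq$ with $l\in L$, $q\in Q$ commutes with $q_1$ if and only if $q_1$ fixes $l$, so $C_N(q_1)=GQ$. By \eqref{eq:L}, $G=C_N(q_1)\cap L=E_{[x,q_1]}\cap E_{x^p}$.

Let $\tau$ be a Hausdorff group topology on $N$. Then $G$ is $\tau$-closed, and $S$ is closed in the topology induced on $G$ by Proposition~\ref{prop:basic}. So $S$ is $\tau$-closed, and hence $\mathfrak{M}_N$-closed.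

Now apply Lemma~\ref{lem:Z} with $\Gamma=N$, $X_0=V$, $\chi=\chi_1$. Let $F\subseteq X$ be finite, and let $A\subseteq\kappa$ be a finite set containing the supports of the $V$- and $E$-components of all elements of $F$. Let $\delta$ be one of the infinitely many indices with $F_\delta=A$. For $v+e\in F$ we have $\omega(v+e,s_\delta)=\beta(v,s_\delta)w+b(e,s_\delta)$. The first term vanishes by \eqref{eq:orth}. The second vanishes because $A\subseteq\delta$ implies $\delta\notin A$, so $e$ has no $e_\delta$-coordinate. Thus \eqref{eq:Zcond} holds, and $1$ lies in the $\mathfrak{Z}_N$-closure of $D\times\{0\}\subseteq S$, while $1\notin S$.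
\end{proof}

\subsection*{The group $N$ is complete}
To use $Q$ in the study of an automorphism $\varphi$, we must first arrange $\varphi(Q)=Q$. The tool is an averaging argument. A \emph{complement} of a normal subgroup $M$ of a group $\Gamma$ is a subgroup $Q'$ with $MQ'=\Gamma$ and $M\cap Q'=1$.

\begin{lemma}\label{lem:compl}
Let a finite group $Q$ of order prime to $p$ act on an abelian group $M$ of exponent $p$. Then every complement $Q'$ of $M$ in $M\rtimes Q$ has the form $aQa^{-1}$ with $a\in M$.
\end{lemma}

\begin{proof}
Write $M$ additively. Each coset $Mq$ contains exactly one element $m(q)q$ of $Q'$, and $m(q)q\cdot m(q')q'=(m(q)+q\,m(q'))\,qq'$ gives $m(qq')=m(q)+q\,m(q')$. Put $a=|Q|^{-1}\sum_{q'\in Q}m(q')$, which makes sense as $p\nmid|Q|$. Summing over $q'$ and dividing by $|Q|$ gives $a=m(q)+qa$. Hence $aqa^{-1}=(a-qa)\,q=m(q)q$ for all $q$.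
\end{proof}

\begin{proposition}\label{prop:Ncomplete}
The group $N$ is complete.
\end{proposition}

\begin{proof}
\emph{The center.} Let $lq\in Z(N)$ with $l\in L$, $q\in Q$. Conjugation by $lq$ is trivial on $L/(0\times Y)\cong V\oplus E$. There $l$ acts trivially by \eqref{eq:rules}, and $q$ acts by $\chi_1(q)$ on $V$ and $\chi_2(q)$ on $E$. So $q=1$. Then $l$ is fixed by $Q$, and since the five characters are nontrivial, all five components of $l$ vanish.

\emph{Automorphisms.} Let $\varphi\in\mathrm{Aut}(N)$. We show that $\varphi$ is inner; we may compose it with inner automorphisms along the way. By \eqref{eq:L}, $\varphi(L)=L$. The values of $\omega$ on pairs of basis vectors include $w=\omega(s_0,s_\delta)$ for $\delta>0$ with $F_\delta=\emptyset$, $w_E=\omega(e_0,e_1)$ and $z_i=\omega(e_i,s_i)$. Hence the commutators of elements of $(V\times0)\cup(E\times0)$ generate $0\times Y$, so $[L,L]=0\times Y$ and $\varphi(0\times Y)=0\times Y$.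

\emph{Step 1: we may assume $\varphi(Q)=Q$.} The group $\varphi(Q)$ is a complement of $\varphi(L)=L$ in $N$. Since $L$ is not abelian, we apply Lemma~\ref{lem:compl} twice; note that $|Q|=(p-1)^2$. The image of $\varphi(Q)$ in $N/(0\times Y)\cong X\rtimes Q$ is a complement of $X$, so after composing with an inner automorphism we have $\varphi(Q)(0\times Y)=Q(0\times Y)$. Now $\varphi(Q)$ is a complement of $0\times Y$ in $(0\times Y)\rtimes Q$, and a second inner automorphism gives $\varphi(Q)=Q$. Let $\theta=\varphi|_Q\in\mathrm{Aut}(Q)$.

\emph{Step 2: $\varphi$ permutes the five summands.} For a homomorphism $\chi\colon Q\to k^\times$ let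
\[
L_\chi=\{l\in L:qlq^{-1}=l^{\chi(q)}\text{ for all }q\in Q\}.
\]
Applying $\varphi$ to the defining relation gives $\theta(q)\varphi(l)\theta(q)^{-1}=\varphi(l)^{\chi(q)}$, so $\varphi(L_\chi)\subseteq L_{\chi\circ\theta^{-1}}$, and the same argument for $\varphi^{-1}$ gives equality. By \eqref{eq:rules}, $(x,y)\in L_\chi$ means $qx=\chi(q)x$ and $qy=\chi(q)y$ for all $q$, so a nonzero component in one of the five summands forces $\chi$ to be the character of that summand. As these characters are distinct, the sets $L_\chi\ne\{1\}$ are exactly $V\times0$, $E\times0$, $0\times kw$, $0\times kw_E$, $0\times Z$, each belonging to one character. The first two are those not contained in $0\times Y$, so $\varphi$ either fixes or interchanges $V\times0$ and $E\times0$.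

Let $f\colon X\to X$ be the bijection induced by $\varphi$ on $L/(0\times Y)\cong X$, and define $\psi\colon Y\to Y$ by $\varphi(0,y)=(0,\psi(y))$. Both are additive bijections, hence linear. We have $\{f(V),f(E)\}=\{V,E\}$ and $\varphi(x,0)=(f(x),0)$ for $x\in V\cup E$. Since $\varphi$ preserves commutators,
\begin{equation}\label{eq:fpsi}
\psi(\omega(x,x'))=\omega(f(x),f(x'))\qquad(x,x'\in X).
\end{equation}

\emph{Step 3: $f$ permutes the basis lines and preserves $V$ and $E$.} For $x\in V$ let $R(x)=\{\omega(x,e):e\in E\}$, and for $x\in E$ let $R(x)=\{\omega(x,v):v\in V\}$. In both cases the definition of $b$ shows that $R(x)$ is the span of $\{z_i:i\in\mathrm{supp}(x)\}$, of dimension $|\mathrm{supp}(x)|$. Whether or not $V$ and $E$ are interchanged, $f$ maps the summand opposite to $x$ onto the summand opposite to $f(x)$, so $\psi(R(x))=R(f(x))$ by \eqref{eq:fpsi}. Hence $|\mathrm{supp}(f(x))|=|\mathrm{supp}(x)|$, and $f$ sends each basis vector $s_i$ or $e_i$ to a nonzero multiple of a basis vector.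

Suppose $f(V)=E$, say $f(s_i)=c_ie_{\pi(i)}$ with $c_i\ne0$; the map $\pi$ is injective because $f$ is. Choose $\delta$ with $F_\delta=\{0\}$. Then $\omega(s_0,s_\delta)=0$, but $\omega(f(s_0),f(s_\delta))=\pm c_0c_\delta w_E\ne0$, contradicting \eqref{eq:fpsi}. So $f(V)=V$ and $f(E)=E$, and
\[
f(s_i)=c_is_{\pi(i)},\qquad f(e_i)=d_ie_{\rho(i)}
\]
with $c_i,d_i\in k^\times$ and maps $\pi,\rho\colon\kappa\to\kappa$. They are injective because $f$ is, and surjective because the $s_{\pi(i)}$ span $f(V)=V$ and the $e_{\rho(i)}$ span $f(E)=E$. From $\omega(e_i,s_i)\neq0$ and \eqref{eq:fpsi} we get $\omega(e_{\rho(i)},s_{\pi(i)})\ne0$, so $\rho=\pi$.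

Moreover, $L_{\chi_1\circ\theta^{-1}}=\varphi(V\times0)=V\times0=L_{\chi_1}$, so $\chi_1\circ\theta^{-1}=\chi_1$, and the same argument with $E$ gives $\chi_2\circ\theta^{-1}=\chi_2$. As $\chi_1,\chi_2$ are the coordinates on $Q$, we get $\theta=\mathrm{id}$. Then $\varphi$ maps every $L_\chi$ to itself, so $\psi(w)=\mu w$ and $\psi(w_E)=\nu w_E$ with $\mu,\nu\in k^\times$.

\emph{Step 4: $\pi=\mathrm{id}$ and $d_i$ is constant.} For $i<j$ let $\varepsilon_{ij}=1$ if $\pi(i)<\pi(j)$ and $\varepsilon_{ij}=-1$ otherwise. Applying \eqref{eq:fpsi} to $e_i,e_j$ gives
\[
d_id_j\varepsilon_{ij}=\nu\qquad(i<j).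
\]
The difficulty is that the signs could be compensated by the scalars $d_i$, so we first pass to a large set on which $d_i$ is constant. Since $k^\times$ is finite, there is $d$ such that $I=\{i:d_i=d\}$ has size $\kappa$. For $i<j$ in $I$ the sign $\varepsilon_{ij}=\nu/d^2$ is the same element of $k$. It is not $-1$, for then $\pi$ would be strictly decreasing on the infinite set $I$ (as $-1\neq1$ in $k$), which would give an infinite descending sequence of ordinals. So $\nu=d^2$. Now let $i<\kappa$ be arbitrary. Fewer than $\kappa$ many $j$ satisfy $j\le i$, and fewer than $\kappa$ many satisfy $\pi(j)\le\pi(i)$, since $\pi$ is injective. Hence some $j\in I$ has $j>i$ and $\pi(j)>\pi(i)$, and then $d_id=\nu=d^2$, so $d_i=d$. It follows that all $\varepsilon_{ij}$ equal $1$. Thus $\pi$ is an increasing bijection of the well-ordered set $\kappa$, and $\pi=\mathrm{id}$.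

\emph{Step 5: $c_i$ is constant.} Since $\pi=\mathrm{id}$, \eqref{eq:fpsi} gives $c_\alpha c_\delta=\mu$ whenever $\alpha<\delta$ and $\alpha\notin F_\delta$. Given $\alpha,\alpha'<\kappa$, choose $\delta<\delta'$ greater than both with $F_\delta=F_{\delta'}=\emptyset$. Then $c_\alpha c_{\delta'}=c_{\alpha'}c_{\delta'}=\mu$, so $c_\alpha=c_{\alpha'}$. Let $c$ be the common value.

\emph{Conclusion.} We have $\varphi(v,0)=(cv,0)$ for $v\in V$, $\varphi(e,0)=(de,0)$ for $e\in E$, and $\varphi|_Q=\mathrm{id}$. Conjugation by $(c,d)\in Q$ has the same effect on $V\times0$, on $E\times0$ and on the abelian group $Q$. These three sets generate $N$: the first two generate a subgroup containing $0\times Y$, as noted before Step~1, and $(v,0)(e,0)\in(v+e,0)(0\times Y)$, so they generate $L$. Hence $\varphi$ is conjugation by $(c,d)$.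
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The group $N$ is solvable of exponent dividing $p(p-1)$ and has size $\kappa$. It is complete by Proposition~\ref{prop:Ncomplete} and lies outside $\mathcal{MZ}$ by Proposition~\ref{prop:NnotMZ}. By Proposition~\ref{prop:complete}, no group with a normal subgroup isomorphic to $N$ belongs to $\mathcal{MZ}$.
\end{proof}

\section{A normal subgroup that leaves $\mathcal{MZ}$}\label{sec:B}

If $V$ is a subspace of $X$ and $\beta$ is an alternating form on $X$, then $V\times k$ is a subgroup of $H(X,k,\beta)$ that contains all commutators, so it is normal. We therefore look for a form whose group lies in $\mathcal{MZ}$ and a subspace whose group does not.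

\subsection*{The standard symplectic form}
For a set $I$ let $X_I$ have basis $\{\xi_i,\eta_i:i\in I\}$, and let $\beta$ be the alternating form with
\[
\beta(\xi_i,\eta_j)=\mathbf{1}[i=j],\qquad\beta(\xi_i,\xi_j)=\beta(\eta_i,\eta_j)=0 .
\]
For $x\in X_I$ let $\mathrm{supp}(x)$ be the finite set of $i$ such that $x$ has a nonzero coefficient at $\xi_i$ or $\eta_i$. Vectors with disjoint supports are orthogonal. So every vector is orthogonal to all but finitely many members of a family with pairwise disjoint supports. This allows a recursion of length $\omega$, as in Example~\ref{ex:omega}, to succeed however large $I$ is.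

\begin{proposition}\label{prop:K}
For every odd prime $p$ and every set $I$, the group $K=H(X_I,k,\beta)$ belongs to $\mathcal{MZ}$.
\end{proposition}

\begin{proof}
It suffices to prove: if $C\subseteq K$ is $\mathfrak{M}_K$-closed and $1\notin C$, then $1$ is not in the $\mathfrak{Z}_K$-closure of $C$. Indeed, for an $\mathfrak{M}_K$-closed $C$ and $g\notin C$, this statement applied to $g^{-1}C$ shows that $g$ is not in the $\mathfrak{Z}_K$-closure of $C$, because translations are homeomorphisms for both topologies. So let $C$ be $\mathfrak{M}_K$-closed, let $1\notin C$, and suppose that $1$ is in the $\mathfrak{Z}_K$-closure of $C$.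

Let $W=0\times k$, and for finite $F\subseteq I$ let $K_F=\{(x,t):\mathrm{supp}(x)\cap F=\emptyset\}$. The coefficients of $x$ at $\xi_i$ and $\eta_i$ are $\beta(x,\eta_i)$ and $-\beta(x,\xi_i)$, so $K_F$ is the centralizer of $\{(\xi_i,0),(\eta_i,0):i\in F\}$, a $\mathfrak{Z}_K$-closed subgroup. It is the kernel of the homomorphism $K\to k^{2|F|}$ that reads off these coefficients, so it has finite index. Hence $K\setminus K_F$ is a finite union of left cosets of $K_F$ and is $\mathfrak{Z}_K$-closed. So is $(K\setminus K_F)\cup(W\setminus\{1\})$, since $W$ is finite. This set omits $1$, so it cannot contain $C$. As $1\notin C$, there is $(x,t)\in C$ with $x\ne0$ and $\mathrm{supp}(x)\cap F=\emptyset$.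

Choose recursively $g_n=(x_n,t_n)\in C$ $(n<\omega)$ with $x_n\neq0$, taking for $F$ at step $n$ the union of the earlier supports. The $x_n$ are nonzero with pairwise disjoint supports, so they are linearly independent and pairwise orthogonal, and each $y\in X_I$ is orthogonal to all but finitely many of them. By Lemma~\ref{lem:null}, $g_n\to1$ in a Hausdorff group topology. The set $C$ is closed in it, so $1\in C$, a contradiction.
\end{proof}

\subsection*{The subspace}
One cannot simply place the space of Section~\ref{sec:basic} inside $X_I$.

\begin{remark}\label{rem:delta}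
Every uncountable subset of $X_I$ has an uncountable pairwise orthogonal subset. Indeed, only finitely many vectors share a given support, so there are uncountably many supports. By the $\Delta$-system lemma (an uncountable family of finite sets has an uncountable subfamily any two members of which intersect in one fixed set $R$) we may assume that the supports meet pairwise in $R$. Since $k$ and $R$ are finite, uncountably many of the vectors have the same component $r$ on $R$, and two of these satisfy $\beta(x,x')=\beta(r,r)=0$. In contrast, the proof of Proposition~\ref{prop:basic} shows that pairwise orthogonal subsets of $\{s_\alpha:\alpha<\kappa\}$ are countable.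
\end{remark}

So the set $D$ will have many infinite orthogonal subsets $J$, and each must be prevented separately from satisfying condition (2) of Lemma~\ref{lem:M}. The plan is as follows. All vectors $d_\delta\in D$ contain a common summand $\eta_*$, so the single vector $\xi_*$ would be orthogonal to none of them and would destroy \eqref{eq:Zcond}. We leave $\xi_*$ out of $V$ and include instead one perturbed copy $v_T=\xi_*+\eta_T$ for each countably infinite set $T$ of indices. A vector $d_\delta$ may be orthogonal to finitely many $v_T$, but at a price: for each such $T$ it fails to be orthogonal to some $d_\varepsilon$ with $\varepsilon\in T$. Against finitely many conditions the price can be paid, because $T$ is infinite and $\varepsilon$ can avoid any finite set. Inside an orthogonal family $J\supseteq T$ it cannot. The number of indices must be at least the number of their countable subsets, which leads to $\mathfrak{c}=2^{\aleph_0}$.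

Let $\mathcal{C}$ be the set of countably infinite subsets of $\mathfrak{c}$; then $|\mathcal{C}|=\mathfrak{c}^{\aleph_0}=\mathfrak{c}$. A \emph{finite choice function} is a function $\sigma$ with finite domain $\mathrm{dom}\,\sigma\subseteq\mathcal{C}$ and $\sigma(T)\in T$ for all $T\in\mathrm{dom}\,\sigma$; the empty function is allowed. Finite choice functions are finite subsets of $\mathcal{C}\times\mathfrak{c}$, so there are at most $\mathfrak{c}$ of them. Lemma~\ref{lem:book}, with $r(\sigma)$ the range of $\sigma$, gives finite choice functions $\sigma_\delta$ $(\delta<\mathfrak{c})$ with domains $A_\delta$ and ranges $R_\delta$ such that $R_\delta\subseteq\delta$ and every finite choice function equals $\sigma_\delta$ for infinitely many $\delta$.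

Let $I$ be the disjoint union of $\{*\}$, $\mathcal{C}$ and $\mathfrak{c}$, and let $K=H(X_I,k,\beta)$. In $X_I$ put
\[
d_\delta=\eta_*+\sum_{T\in A_\delta}\xi_T+\xi_\delta+\sum_{\varepsilon\in R_\delta}\eta_\varepsilon\quad(\delta<\mathfrak{c}),\qquad v_T=\xi_*+\eta_T\quad(T\in\mathcal{C}).
\]
Let $V$ be the span of all $d_\delta$, $\eta_\delta$ $(\delta<\mathfrak{c})$ and $v_T$ $(T\in\mathcal{C})$, and let $N=V\times k=H(V,k,\beta|_V)$. The vectors $\eta_\delta$ are included to read off the $d_\delta$-coordinates of a potential limit. The form only pairs a $\xi$ with the $\eta$ of the same index. In $\beta(d_\delta,v_T)$ the index $*$ contributes $\beta(\eta_*,\xi_*)=-1$, and the index $T$ contributes $\beta(\xi_T,\eta_T)=1$ if $T\in A_\delta$. In $\beta(d_\delta,d_\varepsilon)$ the indices $*$ and $T\in\mathcal{C}$ pair $\eta$ with $\eta$ and $\xi$ with $\xi$, so only $\xi_\delta$ against $\sum_{\gamma\in R_\varepsilon}\eta_\gamma$ and $\sum_{\gamma\in R_\delta}\eta_\gamma$ against $\xi_\varepsilon$ contribute. In $\beta(d_\delta,\eta_\varepsilon)$ only $\xi_\delta$ contributes. Therefore, for $\delta,\varepsilon<\mathfrak{c}$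 and $T\in\mathcal{C}$,
\begin{equation}\label{eq:d}
\begin{aligned}
\beta(d_\delta,v_T)&=-1+\mathbf{1}[T\in A_\delta],\\
\beta(d_\delta,d_\varepsilon)&=\mathbf{1}[\delta\in R_\varepsilon]-\mathbf{1}[\varepsilon\in R_\delta],\\
\beta(d_\delta,\eta_\varepsilon)&=\mathbf{1}[\delta=\varepsilon].
\end{aligned}
\end{equation}
The only $\xi$ occurring in the vectors $v_T$, $\eta_\delta$ is $\xi_*$, and $\eta_*$ does not occur in them, so for $T,T'\in\mathcal{C}$,
\begin{equation}\label{eq:iso}
\beta(v_T,v_{T'})=\beta(\eta_\delta,v_T)=\beta(\eta_\delta,\eta_\varepsilon)=0 .
\end{equation}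
By the last line of \eqref{eq:d} the $d_\delta$ are pairwise distinct and nonzero. Let $D=\{d_\delta:\delta<\mathfrak{c}\}$ and $S=D\times k\subseteq N$; then $1\notin S$.

\begin{proposition}\label{prop:B}
The set $S$ is $\mathfrak{M}_N$-closed, and $1$ lies in its $\mathfrak{Z}_N$-closure.
\end{proposition}

\begin{proof}
Suppose $(v,t)\in\mathrm{cl}_\tau(S)\setminus S$ for a Hausdorff group topology $\tau$ on $N$. Take $J$ from Lemma~\ref{lem:M}, applied to $H(V,k,\beta|_V)$, and regard it as an infinite set of indices. Write $v=\sum a_\delta d_\delta+\sum a'_\delta\eta_\delta+\sum a''_Tv_T$ with finite sums.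

First, all $a_\varepsilon$ vanish. Fix $\varepsilon<\mathfrak{c}$. By \eqref{eq:d} and \eqref{eq:iso}, $\beta(v,\eta_\varepsilon)=a_\varepsilon$. By (2) with $b=\eta_\varepsilon$ there is $\delta\in J$, $\delta\ne\varepsilon$, with $a_\varepsilon=\beta(d_\delta,\eta_\varepsilon)=0$. Consequently $\beta(v,v_T)=0$ for all $T\in\mathcal{C}$ by \eqref{eq:iso}.

Next, choose a countably infinite $T\subseteq J$; then $T\in\mathcal{C}$. By (2) with $b=v_T$, some $\delta\in J$ has $\beta(d_\delta,v_T)=0$, so $T\in A_\delta$ by \eqref{eq:d}. Put $\varepsilon=\sigma_\delta(T)$. Then $\varepsilon\in T\subseteq J$ and $\varepsilon\in R_\delta\subseteq\delta$. Since $R_\varepsilon\subseteq\varepsilon<\delta$, we have $\delta\notin R_\varepsilon$. Hence $\beta(d_\delta,d_\varepsilon)=-1$ with $\delta,\varepsilon\in J$, contradicting (1). So $S$ is $\mathfrak{M}_N$-closed.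

For the second claim apply Lemma~\ref{lem:Z} with $\Gamma=L=N$, $Q=1$, $X=X_0=V$, $Y=k$. A finite $F\subseteq V$ lies in the span of $\{d_\varepsilon,\eta_\varepsilon:\varepsilon\in\Delta\}\cup\{v_T:T\in A\}$ for some finite $\Delta\subseteq\mathfrak{c}$ and $A\subseteq\mathcal{C}$. Each $T\in A$ is infinite, so there is a finite choice function $\sigma$ with domain $A$ and $\sigma(T)\in T\setminus\Delta$. Infinitely many $\delta$ outside the finite set $\Delta\cup\bigcup_{\varepsilon\in\Delta}R_\varepsilon$ have $\sigma_\delta=\sigma$. Fix such a $\delta$ and use \eqref{eq:d}. For $T\in A=A_\delta$ we get $\beta(d_\delta,v_T)=0$. For $\varepsilon\in\Delta$ we get $\beta(d_\delta,\eta_\varepsilon)=0$ as $\delta\neq\varepsilon$, and $\beta(d_\delta,d_\varepsilon)=0$ as $\delta\notin R_\varepsilon$ and $R_\delta\cap\Delta=\emptyset$. So $d_\delta$ is orthogonal to $F$, condition \eqref{eq:Zcond} holds, and $1$ is in the $\mathfrak{Z}_N$-closure of $D\times\{0\}\subseteq S$.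
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Proposition~\ref{prop:K}, $K\in\mathcal{MZ}$. By \eqref{eq:rules}, $K$ has exponent $p$ and $[K,K]=0\times k$, which is central and nontrivial, so $K$ is nilpotent of class $2$. The subgroup $N=V\times k$ contains $[K,K]$. By Proposition~\ref{prop:B}, $S$ is $\mathfrak{M}_N$-closed but not $\mathfrak{Z}_N$-closed, since $1\notin S$. Hence $N\notin\mathcal{MZ}$.
\end{proof}

\begin{remark}
The form $\beta$ on $X_I$ is nondegenerate, since its values against $\xi_i,\eta_i$ recover the coefficients of a vector. So $Z(K)=[K,K]=0\times k\cong\mathbb{Z}/p$, that is, $K$ is extraspecial, and $K/N\cong X_I/V$ is elementary abelian.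
\end{remark}

\begin{remark}
In this example the step ``down'' of Section~\ref{sec:normal} fails for a single word. Let $w=[x,(\xi_*,0)]\,(0,1)\in K*\langle x\rangle$. Then $E_w=\{(y,t):\beta(y,\xi_*)=-1\}$ by \eqref{eq:rules}. This set contains $S$, because $\beta(d_\delta,\xi_*)=\beta(\eta_*,\xi_*)=-1$, and it omits $1$. By Proposition~\ref{prop:B}, the trace $E_w\cap N$ is not $\mathfrak{Z}_N$-closed.
\end{remark}

\begin{thebibliography}{9}
\bibitem{SY} Dmitri Shakhmatov, V\'ictor Hugo Ya\~nez, \emph{Markov's problem for free groups}, arXiv:2111.15277 (2021).
\end{thebibliography}
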